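\title{A Helly-type theorem for centrally symmetric convex position in the plane}

\begin{abstract}
A planar set is in centrally symmetric convex position if it lies on the boundary of a centrally symmetric convex body. We prove that a finite planar set has this property as soon as each of its subsets of at most $438$ points has it, and that the same holds for all bounded sets. We also construct nine points that are not in centrally symmetric convex position although every eight of them are. The proof turns the search for a center into the problem of translating one concave chain of points so that, together with a second one, it forms a single concave chain. Helly's theorem solves this problem when the left-to-right order of the points is stable, and a rigidity lemma for slopes describes the two ways in which the order can fail to be stable.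
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} in the plane is a compact convex set with nonempty interior. A set of points is in \emph{convex position} if it is contained in the boundary of some convex body; collinear triples are allowed. A set is in \emph{centrally symmetric convex position} if it is contained in the boundary of a centrally symmetric convex body. We call such a set \emph{feasible} for short. Subsets of feasible sets are feasible, and every bounded collinear set is feasible, because it lies on a side of a rectangle.

The following question is posed by Garber and Rold\'an-Pensado~\cite{GRP}.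

\begin{quote}
Is there a positive integer $k$ such that every finite planar set whose subsets of at most $k$ points are all feasible is itself feasible?
\end{quote}

We call such a $k$ \emph{admissible}. The words ``at most'' keep the hypothesis from being vacuous for sets with fewer than $k$ points.

Without the symmetry the answer is yes: convex position is decided on subsets of at most five points (Section~\ref{sec:helly}). Four points do not suffice, since the four vertices and the center of a square are not in convex position, while any four of these points are. Symmetry is a real additional restriction. Take the three vertices of a triangle and the midpoints of its sides. If these six points lie on the boundary of a convex body $K$, then a supporting line of $K$ at a midpoint must contain the whole side, so $K$ is the triangle, which has no center of symmetry. On the other hand, as recorded in~\cite{GRP}, any five points in convex position are feasible, so that every admissible $k$ is at least $6$. What symmetry adds to the problem is one unknown point of the plane, the center, and small subsets impose conditions on it. This is the setting of Helly's theorem, and it suggests the answer yes. The answer is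 indeed yes, although the conditions on the center are not convex and Helly's theorem does not apply to them directly.

\begin{theorem}\label{thm:finite}
Let $X$ be a finite planar set such that every subset of $X$ with at most $438$ points is feasible. Then $X$ is feasible.
\end{theorem}

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:finite} holds for every bounded set $X\subset\mathbb R^2$, and boundedness cannot be dropped.
\item[(b)] There is a set of nine points that is not feasible although each of its proper subsets is. Hence every admissible $k$ satisfies $k\ge 9$.
\end{enumerate}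
\end{theorem}

Thus the least admissible $k$ lies between $9$ and $438$. We do not claim that $438$ is optimal.

Section~\ref{sec:helly} describes the set of possible centers and shows where the direct use of Helly's theorem breaks down. Section~\ref{sec:caps} collects what we need about points on the graph of a concave function. Section~\ref{sec:sliding} states the core of the argument, Proposition~\ref{prop:main}, and works two small cases; Section~\ref{sec:proofmain} proves it, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:finite}. The two parts of Theorem~\ref{thm:second} are proved in Sections~\ref{sec:bounded} and~\ref{sec:nine}.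

\section{The set of centers}\label{sec:helly}

We use two classical theorems of plane convexity.

\medskip
\noindent\textbf{Steinitz's theorem.} If $Z\subset\mathbb R^2$ and $v\in\operatorname{int}\operatorname{conv}Z$, then $v\in\operatorname{int}\operatorname{conv}Z'$ for some $Z'\subset Z$ with $|Z'|\le4$.

\medskip
\noindent\textbf{Helly's theorem.} If every three or fewer members of a finite family of convex sets in the plane have a common point, then all members have a common point.

\medskip
Steinitz's theorem settles the question for convex position. Let $X$ be finite and not collinear, and suppose that $X\not\subset\partial\operatorname{conv}X$. Then some $v\in X$ lies in $\operatorname{int}\operatorname{conv}Z'$ with $Z'\subset X$ and $|Z'|\le 4$, and $v$ is an interior point of every convex body containing $Z'$. So $Z'\cup\{v\}$ is a subset of at most five points that is not in convex position.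

It is convenient to record a center of symmetry $t/2$ by the vector $t$, since the reflection in $t/2$ is the map $s\mapsto t-s$. For a bounded set $X$ let $C_t(X)$ be the closure of $\operatorname{conv}(X\cup(t-X))$. This is the smallest closed convex set that contains $X$ and is symmetric about $t/2$. A convex set and its closure have the same interior, so $\operatorname{int}C_t(X)=\operatorname{int}\operatorname{conv}(X\cup(t-X))$. Put
\[
G(X)=\{t\in\mathbb R^2:\ X\cap\operatorname{int}C_t(X)=\emptyset\}.
\]

\begin{lemma}\label{lem:centers}
Let $X\subset\mathbb R^2$ be bounded.
\begin{enumerate}
\item[(a)] If $X$ lies on the boundary of a convex body symmetric about $t/2$, then $t\in G(X)$. Conversely, if $X$ is not collinear and $t\in G(X)$, then $C_t(X)$ is a convex body symmetric about $t/2$ with $X$ on its boundary.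
\item[(b)] If $F\subset X$, then $G(X)\subset G(F)$. Moreover, $G(X)=\bigcap G(F)$, where $F$ ranges over the subsets of $X$ with at most five points.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $X\subset\partial K$ and $K$ is symmetric about $t/2$, then $C_t(X)\subset K$, so $\operatorname{int}C_t(X)\subset\operatorname{int}K$ misses $X$. If $X$ is not collinear, then $C_t(X)$ has interior points, and $t\in G(X)$ says that $X\subset\partial C_t(X)$.

(b) The inclusion follows from $C_t(F)\subset C_t(X)$. If $t\notin G(X)$, some $v\in X$ lies in $\operatorname{int}\operatorname{conv}(X\cup(t-X))$. By Steinitz's theorem $v$ lies in the interior of the convex hull of at most four points, each of the form $u$ or $t-u$ with $u\in X$. If $F$ consists of $v$ and these points $u$, then $t\notin G(F)$.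
\end{proof}

Suppose for a moment that the sets $G(F)$ with $|F|\le5$ were convex. Let $X$ be finite and not collinear, with all subsets of at most $15$ points feasible. Any three of the sets $G(F_1),G(F_2),G(F_3)$ contain $G(F_1\cup F_2\cup F_3)\neq\emptyset$, so Helly's theorem and Lemma~\ref{lem:centers} would make $X$ feasible, and $k=15$ would be admissible. But convexity fails already for three points.

\begin{example}\label{ex:nonconvex}
Let $F=\{(0,0),(1,0),(0,1)\}$. For $t=(1,-1)$ we have $t-F=\{(1,-1),(0,-1),(1,-2)\}$, so all points of $F\cup(t-F)$ lie on the lines $x=0$ and $x=1$, which bound the hull; hence $(1,-1)\in G(F)$. Exchanging the coordinates gives $(-1,1)\in G(F)$. The midpoint $t=(0,0)$ is not in $G(F)$, because the point $(0,0)\in F$ is the center of the body $C_0(F)$ and hence an interior point.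
\end{example}

The obstruction is that the order in which the points of $X$ and of $t-X$ follow each other along the boundary depends on $t$. To control this order we look only at the upper half of the symmetric body, which is the graph of a concave function and determines the lower half.

\section{Caps}\label{sec:caps}

We write $p=(p_x,p_y)$ for a point of the plane, $p\prec q$ if $p_x<q_x$, and $p\preceq q$ if $p_x\le q_x$. For $p_x\ne q_x$ let $\operatorname{sl}(p,q)$ be the slope of the line $pq$. A \emph{cap} is a finite set of points that lies on the graph of a concave function $\mathbb R\to\mathbb R$. Two points of a cap with the same $x$-coordinate are equal.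

For three points $p\prec q\prec r$ the following conditions are equivalent: $q$ is on or above the line $pr$; $r$ is on or below the line $pq$; $p$ is on or below the line $qr$; $\operatorname{sl}(p,q)\ge\operatorname{sl}(q,r)$; $\operatorname{sl}(p,q)\ge\operatorname{sl}(p,r)$; $\operatorname{sl}(p,r)\ge\operatorname{sl}(q,r)$. (Each says that the determinant of $q-p$ and $r-p$ is nonpositive.) By the definition of concavity they hold when $p,q,r$ belong to a cap.

\begin{lemma}\label{lem:consecutive}
Points $p_1\prec\dots\prec p_m$ form a cap if and only if $\operatorname{sl}(p_{i-1},p_i)\ge\operatorname{sl}(p_i,p_{i+1})$ for $1<i<m$, that is, if and only if every three consecutive points form a cap.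
\end{lemma}

\begin{proof}
Necessity was just noted. Conversely, the piecewise linear function through $p_1,\dots,p_m$, extended linearly to the left and to the right, has nonincreasing slopes and is therefore concave.
\end{proof}

The next lemma is the tool behind every inequality in the paper. For $p\prec q$ and $p'\prec q'$ we say that the chord $pq$ is \emph{weakly left} of the chord $p'q'$ if $p\preceq p'$ and $q\preceq q'$.

\begin{lemma}[Slope lemma]\label{lem:slope}
Let $p,q,p',q'$ be points of a cap, not necessarily distinct, with $p\prec q$ and $p'\prec q'$. If $pq$ is weakly left of $p'q'$, then $\operatorname{sl}(p,q)\ge\operatorname{sl}(p',q')$. If equality holds, the four points are collinear.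
\end{lemma}

\begin{proof}
Either $q=q'$ or $p\prec q\prec q'$, so $\operatorname{sl}(p,q)\ge\operatorname{sl}(p,q')$. Either $p=p'$ or $p\prec p'\prec q'$, so $\operatorname{sl}(p,q')\ge\operatorname{sl}(p',q')$. In the case of equality both steps are equalities; the first puts $q$ on the line $pq'$ and the second puts $p'$ on it.
\end{proof}

A concave arc and its reflection in the midpoint of its endpoints bound a symmetric convex set. This is how feasibility will be certified.

\begin{lemma}[Doubling an arc]\label{lem:doubling}
Let $X$ be a finite set that is not collinear, let $l\in X$ and $t\in\mathbb R^2$, and assume $l\preceq v\preceq t-l$ for all $v\in X$. Suppose that the graph of a concave function $f\colon\mathbb R\to\mathbb R$ contains $l$, $t-l$ and, for each $v\in X$, at least one of the points $v$ and $t-v$. Then $X$ is feasible.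
\end{lemma}

\begin{proof}
Let $J=[l_x,t_x-l_x]$; it is not a single point, since $X$ is not contained in a vertical line. Put $g(s)=t_y-f(t_x-s)$, a convex function whose graph is the reflection of the graph of $f$ in $t/2$, and let
\[
K=\{(s,y):\ s\in J,\ g(s)\le y\le f(s)\}.
\]
From $f(l_x)=l_y$ and $f(t_x-l_x)=t_y-l_y$ we get $g(l_x)=l_y$ and $g(t_x-l_x)=t_y-l_y$. So both graphs pass through $l$ and $t-l$, and on $J$ the graph of $f$ is on or above the chord joining these points while the graph of $g$ is on or below it. Hence $K$ is compact, convex and symmetric about $t/2$. Each $v\in X$ has $v_x\in J$ and lies on the graph of $f$ or, when $t-v$ lies on the graph of $f$, on the graph of $g$. If $K$ had no interior, both graphs would coincide with the chord over $J$ and $X$ would be collinear. So $K$ is a convex body and $X\subset\partial K$.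
\end{proof}

For instance, every cap is feasible: if it is not collinear, take for $l$ and $r$ its leftmost and rightmost points and put $t=l+r$.

\section{Sliding one cap along another}\label{sec:sliding}

In view of Lemma~\ref{lem:doubling}, we split $X$ into an upper part $A$ and a lower part, reflect the lower part in the origin to obtain a set $B$, and look for a vector $t$ such that $A\cup(B+t)$ is a cap. This section sets up that problem on its own.

Let $A$ and $B$ be finite nonempty planar sets such that distinct points of $A$ have distinct $x$-coordinates, and likewise for $B$. The elements of the disjoint union $A\sqcup B$ are called \emph{labels}. The \emph{position at $t\in\mathbb R^2$} of a label $a\in A$ is $a$, and that of a label $b\in B$ is $b+t$; two labels may have the same position. A set of labels is \emph{concave at $t$} if the positions of its members at $t$ form a cap. A \emph{triple} is a set of three labels; it is \emph{pure} if it is contained in $A$ or in $B$, and \emph{mixed} otherwise. Whether a pure triple is concave at $t$ does not depend on $t$.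

If there are at least three labels, then all labels are concave at $t$ if and only if every triple is. Indeed, if every triple is concave at $t$, then distinct positions have distinct $x$-coordinates, because any two labels lie in a triple, and Lemma~\ref{lem:consecutive} applies to the set of positions.

\begin{proposition}\label{prop:main}
Let $N\ge110$, let $z_1,\dots,z_N$ be distinct labels, and let $t^1,\dots,t^N\in\mathbb R^2$ satisfy:
\begin{enumerate}
\item[(i)] for each $i$, the set of all labels other than $z_i$ is concave at $t^i$;
\item[(ii)] $t^i_x=t^j_x$ implies $t^i=t^j$.
\end{enumerate}
Then there is a vector $t$ with $\min_it^i_x\le t_x\le\max_it^i_x$ at which the set of all labels is concave.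
\end{proposition}

We think of $t^i$ as a near-solution with the single defect $z_i$. The left-to-right order of the positions depends only on $t_x$. For $(a,b)\in A\times B$ the number
\[
d_{ab}=a_x-b_x
\]
is the \emph{threshold} of the pair: $b+t\prec a$ if $t_x<d_{ab}$, $a\prec b+t$ if $t_x>d_{ab}$, and the two positions have the same $x$-coordinate if $t_x=d_{ab}$. Away from the thresholds the condition imposed by a triple is linear in $t$. The \emph{type} of a mixed triple lists its labels from left to right, with $a,a'\in A$ and $b,b'\in B$.

\begin{lemma}\label{lem:halfplane}
Let $T$ be a mixed triple and $Q\subset\mathbb R$ an interval that contains no threshold of a pair of labels of $T$. Then the positions of the labels of $T$ have the same strict left-to-right order for all $t$ with $t_x\in Q$, and there is a closed half-plane $H_T$ such that, for $t_x\in Q$, the triple $T$ is concave at $t$ if and only if $t\in H_T$. The boundary of $H_T$ has slope $\operatorname{sl}(a,a')$ or $\operatorname{sl}(b,b')$, according to which of $A$, $B$ contains two labels of $T$. The half-plane $H_T$ lies above its boundary for the types $(a,b,a')$, $(a,b,b')$, $(b,b',a)$, and below it for the types $(a,a',b)$, $(b,a,a')$,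 $(b,a,b')$.
\end{lemma}

\begin{proof}
The first statement is the definition of a threshold. If $T=\{a,a',b\}$, concavity means that $b+t$ is on or above the line $aa'$ when $b$ is in the middle, and on or below it otherwise; so $t$ is on or above, respectively on or below, the translate of this line by $-b$. If $T=\{a,b,b'\}$, concavity means that $a-t$ is on or above the line $bb'$ when $a$ is in the middle, and on or below it otherwise; so $t$ is on or below, respectively on or above, the image of this line under $s\mapsto a-s$.
\end{proof}

Inside a vertical strip free of thresholds the conditions on $t$ are therefore half-planes, and Helly's theorem applies as soon as ten near-solutions lie in the strip. The number of strips grows with the number of labels, however, so the near-solutions may all lie in different strips. The two examples below show how this can happen, and how a solution is then found.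

\begin{example}[One label travels along a cap]\label{ex:star}
Let $A=\{a_0,a_1,a_2,a_3\}$ with $a_s=(s,-s^2)$, and let $B=\{b^*\}$ with $b^*=(0,0)$, so that the position of $b^*$ is $t$ itself. The thresholds are $0,1,2,3$. For $1<t_x<2$ the order is $a_0,a_1,b^*,a_2,a_3$, and the three consecutive triples require
\[
t_y\le-t_x,\qquad t_y\ge-3t_x+2,\qquad t_y\le-5t_x+6.
\]
These inequalities describe the triangle with vertices $a_1$, $a_2$, $(\frac32,-\frac32)$. For $0<t_x<1$ the conditions are $-t_x\le t_y\le-3t_x+2$, and for $t_x=1$ the only solution is $t=a_1$. So the solutions form a chain of convex pieces joined at the points $a_s$, and this chain is not convex: it contains $(\frac12,0)$ and $(\frac32,-\frac32)$ but not their midpoint $(1,-\frac34)$.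

The joints are the natural candidates for a solution in the presence of further labels, because at $t=a_s$ the label $b^*$ sits on $a_s$ and imposes no condition. Add a label $b=(10,\eta)$ to $B$; for $0\le t_x\le3$ it is the rightmost one. At $t=a_1$ the only mixed triple of consecutive positions is $(a_2,a_3,b)$, and its half-plane is $t_y+5t_x\le-44-\eta$. Suppose that $a_1,a_2,a_3,b^*,b$ are concave at some $t^+$ with $1<t^+_x\le3$. Then $t^+$ lies in this half-plane. The chord $a_1t^+$ is weakly left of $a_2a_3$, so $\operatorname{sl}(a_1,t^+)\ge-5$, which says that the function $t_y+5t_x$ is at most as large at $a_1$ as at $t^+$. Hence $a_1$ lies in the half-plane too, and all six labels are concave at $t=a_1$.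
\end{example}

\begin{example}[Two labels travel along a line]\label{ex:flat}
Let $A=B=\{(0,0),(1,0)\}$. At any $t$, one of the two horizontal chords spanned by $A$ and by $B+t$ is weakly left of the other, and their slopes are equal. By the equality case of the slope lemma the four labels are concave at $t$ only if $t_y=0$, and for $t_y=0$ they are collinear, hence concave. The solutions fill a line that crosses all thresholds.
\end{example}

The next lemma shows that the second example is forced whenever two disjoint pairs both change order between two near-solutions.

\begin{lemma}[Rigidity]\label{lem:rigid}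
Let $a\ne a'$ in $A$ and $b\ne b'$ in $B$, and let $t,t'$ satisfy $t_x\le d_{ab}\le t'_x$ and $t_x\le d_{a'b'}\le t'_x$. If $\{a,a',b,b'\}$ is concave at $t$ and at $t'$, then the points $b+t$, $b'+t$, $b+t'$, $b'+t'$ all lie on the line $aa'$.
\end{lemma}

\begin{proof}
Exchanging the two pairs, we may assume $a\prec a'$. The hypothesis on the thresholds gives $b+t\preceq a$, $b'+t\preceq a'$ and $a\preceq b+t'$, $a'\preceq b'+t'$. If $b\prec b'$, this says that at $t$ the chord spanned by $b,b'$ is weakly left of $aa'$, and that at $t'$ the chord $aa'$ is weakly left of it. If $b'\prec b$, then $b'+t\prec b+t\preceq a\prec a'$ and $a\prec a'\preceq b'+t'\prec b+t'$, and the same two statements hold. The slope lemma gives $\operatorname{sl}(b,b')\ge\operatorname{sl}(a,a')$ at $t$ and $\operatorname{sl}(a,a')\ge\operatorname{sl}(b,b')$ at $t'$. So the slopes are equal, and the equality case applies both at $t$ and at $t'$.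
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proofmain}

Discarding indices only shrinks the interval allowed for $t_x$, so we may take $N=110$. Number the indices so that $t^1_x\le\dots\le t^{110}_x$. Hypothesis (i) and the distinctness of the $z_i$ will always be used in the following form: a set of $m$ labels is concave at $t^i$ for all indices $i$ with at most $m$ exceptions, namely those with $z_i$ in the set. In particular every pure triple is concave at some $t^i$, hence at every $t$, and only mixed triples remain to be checked.

If four of the $t^i$ are equal to the same vector $t$, then every triple avoids one of the four labels $z_i$ and is concave at $t$, and we are done. So we assume that each vector occurs at most three times among the $t^i$. By hypothesis (ii), and this is its only use,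
\begin{equation}\label{eq:spread}
t^i_x<t^{j}_x\quad\text{whenever } j\ge i+3 .
\end{equation}

Divide $\{1,\dots,110\}$ into eleven consecutive blocks $M_0,M_1,\dots,M_{10}$ of ten indices each, and let $M=M_1\cup\dots\cup M_9$. For a set $E$ of consecutive indices let $\rho(E)=[t^{\min E}_x,t^{\max E}_x]$. Let $\Phi$ be the set of pairs $(a,b)\in A\times B$ with $d_{ab}\in\rho(M)$, viewed as the edge set of a bipartite graph. One of the following cases occurs.
\begin{enumerate}
\item[(0)] Some $\rho(M_s)$ with $1\le s\le9$ contains no threshold.
\item[(1)] $\Phi$ contains two disjoint edges.
\item[(2)] Each $\rho(M_s)$ with $1\le s\le 9$ contains a threshold, and any two edges of $\Phi$ share a label.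
\end{enumerate}
In each case we find $t$ with $t_x\in[t^1_x,t^{110}_x]$ at which every mixed triple is concave.

\subsection{A block without thresholds}\label{sub:zero}

Assume (0). By Lemma~\ref{lem:halfplane} with $Q=\rho(M_s)$, each mixed triple $T$ has a half-plane $H_T$, and $t^i\in H_T$ for every $i\in M_s$ with $z_i\notin T$. Let $C=\operatorname{conv}\{t^i:i\in M_s\}$. Three triples contain at most nine labels, so for any three of the convex sets $H_T\cap C$ there is an index $i\in M_s$ such that $t^i$ lies in all three. By Helly's theorem all the sets $H_T\cap C$ have a common point $t$. Since $t\in C$, we have $t_x\in\rho(M_s)$, so every mixed triple is concave at $t$.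

\subsection{Two disjoint edges: the flat case}\label{sub:flat}

Assume (1), and let $(a,b),(a',b')\in\Phi$ with $a\ne a'$, $b\ne b'$. The plan is to show that most near-solutions of the two outer blocks lie on one line, and that along this line all changes of order take place among collinear points, where they are harmless. The problem then becomes one-dimensional, and a median replaces Helly's theorem.

\medskip
\noindent\emph{The line.} There is at most one vector $t^\circ$ with $\{b+t^\circ,b'+t^\circ\}=\{a,a'\}$, since the left point must go to the left point. Let $I$ be the set of $i\in M_0\cup M_{10}$ with $z_i\notin\{a,a',b,b'\}$ and $t^i\ne t^\circ$. At most $4+3=7$ indices are excluded, so $|I|\ge13$, $|I\cap M_0|\ge3$ and $|I\cap M_{10}|\ge3$. For $i\in I\cap M_0$ and $j\in I\cap M_{10}$ the interval $[t^i_x,t^j_x]$ contains $\rho(M)$, hence both thresholds $d_{ab}$ and $d_{a'b'}$, and $t^i_x<t^j_x$ by~\eqref{eq:spread}. Lemma~\ref{lem:rigid} shows that $b+t^i$ and $b'+t^i$ lie on the line $\ell=aa'$ for all $i\in I$.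

Let $\sigma=\operatorname{sl}(a,a')$. The shear $(x,y)\mapsto(x,y-\sigma x)$ is linear, preserves $x$-coordinates and maps caps to caps; applied to all labels and all vectors $t$, it changes neither the hypotheses nor the conclusion. So we may assume that $\ell$ is horizontal. Let $\Lambda=\{t:b+t\in\ell\}$, a horizontal line containing $t^i$ for all $i\in I$. The height above $\ell$ of the position of a label at $t$ is the same for all $t\in\Lambda$; we call it the \emph{height} of the label. Let $A_0\ni a,a'$ and $B_0\ni b,b'$ be the sets of labels of height $0$.

\medskip
\noindent\emph{All heights are at most $0$.} Given a label, choose $i\in I$ such that $z_i$ is a different label, and let $s$ be the position of the given label at $t^i$. Since $t^i\neq t^\circ$, among $a,a',b+t^i,b'+t^i$ there are three distinct points $p\prec q\prec r$ of $\ell$, and $\{p,q,r,s\}$ is a cap. If $s\succ q$, then $s$ is on or below the line $pq=\ell$; if $s\prec q$, it is on or below the line $qr=\ell$; otherwise $s=q$.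

\medskip
\noindent\emph{Only pairs in $A_0\times B_0$ change order.} Let $(u,w)\in(A\times B)\setminus(A_0\times B_0)$, and let $i\in I\cap M_0$, $j\in I\cap M_{10}$ with $z_i,z_j\notin\{u,w\}$. We claim that $d_{uw}\notin[t^i_x,t^j_x]$. One of the edges $(a,b)$, $(a',b')$ is disjoint from $(u,w)$: if $u\notin A_0$, take the edge or an edge whose second label is not $w$, and if $w\notin B_0$, take one whose first label is not $u$. Call it $(a,b)$; the two edges play symmetric roles. If the claim failed, Lemma~\ref{lem:rigid} applied to $(u,w)$, $(a,b)$, $t^i$, $t^j$ would put $b+t^i$, $b+t^j$ and $w+t^i$ on the line $ua$. The first two are distinct points of $\ell$, so the line $ua$ would be $\ell$, and both $u$ and $w$ would have height $0$, a contradiction.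

The indices $i,j$ in the claim depend on the pair. To obtain one interval for all pairs we give up two indices at each end. Write $I\cap M_0=\{i_1<i_2<i_3<\cdots\}$ and $I\cap M_{10}=\{j_1>j_2>j_3>\cdots\}$, and let
\[
I'=I\setminus\{i_1,i_2,j_1,j_2\},\qquad Q=[t^{i_3}_x,t^{j_3}_x].
\]
Then $|I'|\ge9$ and $t^i_x\in Q$ for $i\in I'$. For a pair $(u,w)\notin A_0\times B_0$ there are $i\in\{i_1,i_2,i_3\}$ and $j\in\{j_1,j_2,j_3\}$ with $z_i,z_j\notin\{u,w\}$, and $[t^i_x,t^j_x]\supset Q$. Hence
\begin{equation}\label{eq:Q}
d_{uw}\notin Q\quad\text{for all }(u,w)\notin A_0\times B_0 .
\end{equation}

\medskip
\noindent\emph{The solution.} Let $\tau=t^{i}$, where $i$ is the fifth smallest index of $I'$. Then $\tau\in\Lambda$, $\tau_x\in Q$, and each of the two closed half-lines of $\Lambda$ starting at $\tau$ contains $t^i$ for at least four indices $i\in I'$. Let $T$ be a mixed triple.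

Suppose first that $T$ does not contain both a label of $A_0$ and a label of $B_0$. By~\eqref{eq:Q}, Lemma~\ref{lem:halfplane} applies with the interval $Q$, and $t^i\in H_T$ for all $i\in I'$ with at most three exceptions. The set $H_T\cap\Lambda$ is empty, all of $\Lambda$, or a closed half-line. If it missed $\tau$, it would miss one of the two half-lines starting at $\tau$, and with it at least four of the $t^i$. So $\tau\in H_T$.

Now suppose that $T=\{u,w,s\}$ with $u\in A_0$, $w\in B_0$. If $s$ has height $0$, the three positions at $\tau$ lie on $\ell$ and form a cap. Let $s$ have negative height. For $t_x\in Q$ the position of $s$ is on a fixed side, strictly, of the position of $u$ and of that of $w$: for the label in the same set as $s$ this holds for all $t$, and for the other one by~\eqref{eq:Q}. Choose $i\in I'$ with $z_i\notin T$. As $T$ is concave at $t^i$, the position of $s$, which is below $\ell$, is not between the positions of $u$ and $w$, which are on $\ell$. So for all $t_x\in Q$ it is strictly left of both or strictly right of both. At $\tau$ the positions of $u$ and $w$ either coincide, and then $T$ has two positions with different $x$-coordinates, or they span the line $\ell$, and then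 the outer point $s$ is below the line through the other two. In both cases $T$ is concave at $\tau$.

\subsection{A common label: the star case}\label{sub:star}

Assume (2). Pairwise intersecting edges of a bipartite graph have a common vertex: if $(a,b)$ and $(a,b')$ are two edges with $b\neq b'$, an edge avoiding $a$ would have to contain both $b$ and $b'$, and the same argument applies to two edges with a common vertex in $B$. If the common label lies in $A$, exchange $A$ with $B$, replace each $t^i$ by $-t^i$ and reverse the numbering. This is allowed because $A\cup(B+t)$ is a translate of $B\cup(A-t)$; thresholds change sign and $M_s$ becomes $M_{10-s}$. So we may assume that all edges of $\Phi$ contain one label $b^*\in B$. As in Example~\ref{ex:star}, we shall place $b^*$ on one of the points of $A$ that it passes, chosen with near-solutions on both sides.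

\medskip
\noindent\emph{The points passed by $b^*$.} Since $d_{ab^*}$ increases with $a_x$, the labels $a$ with $(a,b^*)\in\Phi$ are consecutive elements $a_1\prec\dots\prec a_m$ of $A$. For $s=1,3,5,7,9$ choose a threshold $\theta_s\in\rho(M_s)$. Each $\theta_s$ has the form $d_{ab^*}$ with $a\in\{a_1,\dots,a_m\}$; let $a^-,a^\circ,a^+$ be the labels belonging to $\theta_3,\theta_5,\theta_7$. By~\eqref{eq:spread} the intervals $\rho(M_4)$ and $\rho(M_6)$ have positive length, so $\theta_3<\theta_5<\theta_7$ and $a^-\prec a^\circ\prec a^+$. In particular $m\ge3$ and $a_2\preceq a^\circ\preceq a_{m-1}$. For $i\in M_2$ we have $\theta_1\le t^i_x\le\theta_3$, and for $j\in M_8$ we have $\theta_7\le t^j_x\le\theta_9$. Adding $b^*_x$ gives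
\begin{equation}\label{eq:order}
a_1\preceq b^*+t^i\preceq a^-\prec a^\circ\prec a^+\preceq b^*+t^j\preceq a_m\qquad(i\in M_2,\ j\in M_8).
\end{equation}

\medskip
\noindent\emph{The order of the other labels.} The only thresholds in $\rho(M)$ involve $b^*$, so the positions of the labels other than $b^*$ have one strict left-to-right order $\pi$ for all $t$ with $t_x\in\rho(M)$. If $b\prec b^*$, then at $t=t^{\min M}$ we have $b+t\prec b^*+t\preceq a_1$, because $t_x\le d_{a_1b^*}$. If $b\succ b^*$, then at $t=t^{\max M}$ we have $b+t\succ b^*+t\succeq a_m$. Therefore
\begin{equation}\label{eq:pi}
\text{in $\pi$, each $b\prec b^*$ precedes $a_1$, each $b\succ b^*$ follows $a_m$, and $a_1,\dots,a_m$ are consecutive.}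
\end{equation}

\medskip
\noindent\emph{The solution.} Let $p=a^\circ-b^*$, so that $p_x=\theta_5\in\rho(M)$. We show that all labels are concave at $p$. The position of $b^*$ at $p$ is $a^\circ$, so $b^*$ can be ignored, and by Lemma~\ref{lem:consecutive} it suffices to treat a mixed triple $T$ of labels that are consecutive in $\pi$. Let $H_T$ be its half-plane for the interval $\rho(M)$, let $\sigma$ be the slope of the boundary of $H_T$, and suppose that $p\notin H_T$. The set $T^*=T\cup\{a^-,a^\circ,a^+,b^*\}$ has at most seven labels, so there are $i\in M_2$ and $j\in M_8$ such that $T^*$ is concave at $t^-=t^i$ and at $t^+=t^j$. Then $t^-,t^+\in H_T$. Put $y^\pm=b^*+t^\pm$. Since $t^\pm-p=y^\pm-a^\circ$, we have $t^-\prec p\prec t^+$ by~\eqref{eq:order}, and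
\[
\operatorname{sl}(t^-,p)=\operatorname{sl}(y^-,a^\circ),\qquad \operatorname{sl}(p,t^+)=\operatorname{sl}(a^\circ,y^+).
\]

Suppose that $H_T$ lies above its boundary. Then $p$ is strictly below a line of slope $\sigma$ and $t^\pm$ are on or above it, so $\operatorname{sl}(y^-,a^\circ)<\sigma<\operatorname{sl}(a^\circ,y^+)$. But~\eqref{eq:order} and the slope lemma, applied to the caps $\{y^-,a^-,a^\circ\}$, $\{a^-,a^\circ,a^+\}$ and $\{a^\circ,a^+,y^+\}$, give
\[
\operatorname{sl}(y^-,a^\circ)\ge\operatorname{sl}(a^-,a^\circ)\ge\operatorname{sl}(a^\circ,a^+)\ge\operatorname{sl}(a^\circ,y^+),
\]
a contradiction.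

So $H_T$ lies below its boundary, $p$ is strictly above the boundary line, and
\begin{equation}\label{eq:lower}
\operatorname{sl}(y^-,a^\circ)>\sigma>\operatorname{sl}(a^\circ,y^+).
\end{equation}
This is compatible with the bending of the path $y^-,a^\circ,y^+$, and here we need that $T$ is consecutive. Let $e$ be the chord spanned by the positions of the two labels of $T$ from the same set; its slope is $\sigma$. We show that one of the following holds.
\begin{enumerate}
\item[(L)] At $t^-$ the chord $e$ is weakly left of $y^-a^\circ$. Then $\sigma\ge\operatorname{sl}(y^-,a^\circ)$ by the slope lemma.
\item[(R)] At $t^+$ the chord $a^\circ y^+$ is weakly left of $e$. Then $\operatorname{sl}(a^\circ,y^+)\ge\sigma$.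
\end{enumerate}
Either statement contradicts~\eqref{eq:lower}. By Lemma~\ref{lem:halfplane} there are three types to consider.

\emph{Type $(a,a',b)$.} Since $b$ directly follows $a'$ in $\pi$, \eqref{eq:pi} gives $a'\notin\{a_1,\dots,a_{m-1}\}$. If $a'\prec a_1$, then $a\prec a_1\preceq y^-$ and $a'\prec a^\circ$, which is (L). If $a'\succeq a_m$, then $a$, being the predecessor of $a'$ in $A$, satisfies $a\succeq a_{m-1}\succeq a^\circ$, and $y^+\preceq a_m\preceq a'$, which is (R).

\emph{Type $(b,a,a')$.} Since $b$ directly precedes $a$, we have $a\notin\{a_2,\dots,a_m\}$. If $a\preceq a_1$, then $a\preceq y^-$, and $a'$, being the successor of $a$ in $A$, satisfies $a'\preceq a_2\preceq a^\circ$, which is (L). If $a\succ a_m$, then $a^\circ\prec a$ and $y^+\preceq a_m\prec a'$, which is (R).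

\emph{Type $(b,a,b')$.} Here $b\prec b'$. The case $b\prec b^*\prec b'$ is impossible, since by~\eqref{eq:pi} the $m\ge3$ labels $a_1,\dots,a_m$ would lie between $b$ and $b'$ in $\pi$. If $b'\prec b^*$, then $b+t^-\prec b^*+t^-=y^-$ and $b'+t^-\prec a_1\prec a^\circ$, which is (L). If $b\succ b^*$, then $a^\circ\prec a_m\prec b+t^+$ and $y^+=b^*+t^+\prec b'+t^+$, which is (R).

Hence $p\in H_T$ for every consecutive mixed triple $T$, and all labels are concave at $p$. This completes the proof of Proposition~\ref{prop:main}. \qed

\section{Proof of Theorem~\ref{thm:finite}}\label{sec:reduction}

Suppose that some infeasible finite set has all subsets of at most $438$ points feasible, and let $X$ be a minimal infeasible subset of it. Then $n=|X|\ge439$ and all proper subsets of $X$ are feasible. Deleting one point at a time produces the near-solutions of Proposition~\ref{prop:main}. The difficulty is that the division into upper and lower points must be the same for all of them; this is automatic except for the two extreme points of $X$, and it costs a factor of four.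

\medskip
\noindent\emph{Step 1: the shape of $X$.} The set $X$ is not collinear, since collinear finite sets are feasible. No set $X\setminus\{w\}$ is collinear either: if it lay on a line $\ell$, then $w\notin\ell$, and $X$ would lie on two opposite sides of a long rectangle, one on $\ell$ and one on the parallel line through $w$. Finally $X\subset\partial\operatorname{conv}X$, because subsets of at most five points are feasible, hence in convex position, and the argument at the start of Section~\ref{sec:helly} applies.

\medskip
\noindent\emph{Step 2: coordinates.} For each $w\in X$ choose $t^w\in G(X\setminus\{w\})$, which is possible by Lemma~\ref{lem:centers}(a). Rotate the coordinates so that none of the finitely many nonzero vectors among $u-v$, $t^w-u-v$, $t^w-t^{u}$ $(u,v,w\in X)$ is vertical. Then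
\begin{enumerate}
\item[(c1)] distinct points of $X$ have distinct $x$-coordinates;
\item[(c2)] $t^w_x=u_x+v_x$ implies $t^w=u+v$;
\item[(c3)] $t^w_x=t^u_x$ implies $t^w=t^u$.
\end{enumerate}
Let $l$ and $r$ be the leftmost and rightmost points of $X$.

\medskip
\noindent\emph{Step 3: four classes.} Fix $w\in X\setminus\{l,r\}$ and write $Y=X\setminus\{w\}$, $t=t^w$, $C=C_t(Y)$. By Step 1 and Lemma~\ref{lem:centers}(a), $C$ is a convex polygon with interior and $Y\subset\partial C$. By (c1) and (c2), distinct points of $Y\cup(t-Y)$ have distinct $x$-coordinates. So $C$ has no vertical edge, and $\partial C$ is the union of the graph of a concave function (the \emph{upper boundary}) and the graph of a convex function (the \emph{lower boundary}), which share the leftmost and the rightmost point of $C$.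

If $t_x\ge l_x+r_x$, the leftmost and rightmost points of $C$ are $l$ and $t-l$, and we call $w$ \emph{right-upper} if $r$ is on the upper boundary and \emph{right-lower} otherwise; in the latter case $r$ is on the lower boundary. If $t_x<l_x+r_x$, the leftmost and rightmost points are $t-r$ and $r$, and we call $w$ \emph{left-upper} if $l$ is on the upper boundary and \emph{left-lower} otherwise. Since $n-2\ge437=4\cdot109+1$, one class has at least $110$ members. The reflection $(x,y)\mapsto(-x,y)$, applied to $X$ and to all $t^w$, exchanges the roles of $l$ and $r$ and reverses the inequality between $t_x$ and $l_x+r_x$; the reflection $(x,y)\mapsto(x,-y)$ exchanges upper and lower boundaries; both preserve (c1)--(c3). After reflecting, we therefore have distinct points $w_1,\dots,w_N\in X\setminus\{l,r\}$ with $N\ge110$ such that, for $t^i=t^{w_i}$,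
\begin{equation}\label{eq:class}
t^i_x\ge l_x+r_x\quad\text{and $r$ lies on the upper boundary of } C_{t^i}(X\setminus\{w_i\}).
\end{equation}

\medskip
\noindent\emph{Step 4: the two sets of labels.} Let $A$ be the set of points of $X$ on the upper boundary of $\operatorname{conv}X$, so that $l,r\in A$, and let $W=X\setminus A$. By Step 1 the points of $W$ lie on the lower boundary of $\operatorname{conv}X$. Put
\[
B=-(W\cup\{l\}).
\]
The extra label $-l$ forces the cap at $t$ to pass through $t-l$, as Lemma~\ref{lem:doubling} requires. Let $z_i$ be the label $w_i\in A$ if $w_i\in A$, and the label $-w_i\in B$ if $w_i\in W$. These labels are distinct, and since $w_i\ne l$, the labels other than $z_i$ are the points of $A\setminus\{w_i\}$, the points $-v$ with $v\in W\setminus\{w_i\}$, and $-l$.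

Hypothesis (ii) of Proposition~\ref{prop:main} is (c3). To verify (i), fix $i$ and write $Y=X\setminus\{w_i\}$, $t=t^i$, $C=C_t(Y)$. We show that the positions at $t$ of all labels other than $z_i$ lie on the upper boundary of $C$; this is the graph of a piecewise linear concave function on an interval, which extends linearly to a concave function on $\mathbb R$. The points $l$ and $t-l$ are the endpoints of the upper boundary, and $r$ lies on it by~\eqref{eq:class}. Let $v\in Y\setminus\{l,r\}$. The polygon $\operatorname{conv}Y$ has interior and projects onto $[l_x,r_x]$, and $l_x<v_x<r_x$, so the vertical line through $v$ meets $\operatorname{conv}Y$ in a segment of positive length. If $v\in A$, then $v$ is the top of this segment, because no point of $\operatorname{conv}X$ is directly above $v$. So a point of $C\supset\operatorname{conv}Y$ lies directly below $v$, and $v\in\partial C$ is not on the lower boundary; it is on the upper boundary. If $v\in W$, then $v$ is the bottom of the segment, a point of $C$ lies directly above it, and $v$ is on the lower boundary of $C$. The reflection $s\mapsto t-s$ maps the lower boundary onto the upper one, so the position $t-v$ of the label $-v$ is on the upper boundary.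

\medskip
\noindent\emph{Step 5: conclusion.} Proposition~\ref{prop:main} gives a vector $t$ with $t_x\ge\min_it^i_x\ge l_x+r_x$ and a concave function $f$ whose graph contains $A$, the point $t-l$, and $t-v$ for all $v\in W$. The lower bound on $t_x$ gives $l\preceq v\preceq r\preceq t-l$ for all $v\in X$. By Lemma~\ref{lem:doubling}, $X$ is feasible, a contradiction. \qed

\begin{remark}
The constant is assembled as follows. Three triples contain at most nine labels, which gives blocks of ten; the star case uses nine blocks and the flat case the two outer ones, which gives $110$; four classes of at most $109$ points together with $l$ and $r$ give $4\cdot109+2=438$.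
\end{remark}

\section{Bounded infinite sets}\label{sec:bounded}

We prove Theorem~\ref{thm:second}(a) by compactness. The sets $G(F)$ may be unbounded, so we first show that a center can always be found inside the convex hull.

\begin{lemma}\label{lem:inside}
If $F$ is a finite feasible set that is not collinear, then there is $t_0\in G(F)$ with $t_0/2\in\operatorname{conv}F$.
\end{lemma}

\begin{proof}
Let $t\in G(F)$ and $C=C_t(F)$, a polygon with $F\cup(t-F)\subset\partial C$ whose center $t/2$ is an interior point. If $t/2\in\operatorname{conv}F$, take $t_0=t$. Otherwise some line through $t/2$ has $F$ strictly on one side, and hence $t-F$ strictly on the other. This line cuts $\partial C$ into two arcs that are exchanged by $s\mapsto t-s$. If $v_1,\dots,v_m$ are the points of $F$ in the order of their arc, then the points of $F\cup(t-F)$ occur along $\partial C$ in the cyclic order $v_1,\dots,v_m,t-v_1,\dots,t-v_m$. All vertices of $C$ are among these points, so the segments $[v_m,t-v_1]$ and $[t-v_m,v_1]$ lie in $\partial C$. Both are parallel to $e=t-v_1-v_m\ne0$, as $t-v_1=v_m+e$ and $t-v_m=v_1+e$. They lie on two different supporting lines, since a line containing $v_1$ and $t-v_1$ passes through the interior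 point $t/2$. The idea is to slide $t-F$ by $-e$, which closes the two gaps; that is, we take $t_0=t-e=v_1+v_m$.

Choose coordinates in which $e$ points vertically downward and $v_1\prec v_m$. Then $C$ lies in the vertical strip between $v_1$ and $v_m$, and the arc of $\partial C$ from $v_1$ to $v_m$ that avoids $v_1+e$ and $v_m+e$ goes up the left side, along the upper boundary and down the right side. It contains $F$. Consequently each $v\in F$ maximizes over $C$ a linear function $\varphi(s)=\xi s_x+\eta s_y\not\equiv0$ with $\eta\ge0$, and each $u\in F$ lies on or directly above a point of the segment $[v_1,v_m]$. Hence $\varphi(v)\ge\max\{\varphi(v_1),\varphi(v_m)\}$ and $\varphi(u)\ge\min\{\varphi(v_1),\varphi(v_m)\}$. Adding, we get $\varphi(v)\ge\varphi(v_1+v_m-u)=\varphi(t_0-u)$ for all $u\in F$; also $\varphi(v)\ge\varphi(u)$. So $v$ maximizes $\varphi$ over $C_{t_0}(F)$ and is not an interior point of it. Thus $t_0\in G(F)$, and $t_0/2\in[v_1,v_m]$.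
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
Let $X$ be bounded with all subsets of at most $438$ points feasible. By Theorem~\ref{thm:finite} all finite subsets are feasible. If $X$ is collinear it is feasible, so let $F_0\subset X$ consist of three noncollinear points. Let $D$ be the closure of $\{2s:s\in\operatorname{conv}X\}$, a compact set, and let $F$ range over the finite sets with $F_0\subset F\subset X$.

Each $G(F)$ is closed. Indeed, if $t\notin G(F)$, then $C_t(F)$ contains a disk of radius $\delta>0$ about some $v\in F$, so for every unit vector $\nu$ there is $s\in F\cup(t-F)$ with $\nu\cdot(s-v)\ge\delta$. Replacing $t$ by $t'$ with $|t-t'|<\delta$ moves each $s$ by less than $\delta$, so for every $\nu$ some point $s'$ of $F\cup(t'-F)$ has $\nu\cdot(s'-v)>0$; this means that $v\in\operatorname{int}C_{t'}(F)$.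

The compact sets $G(F)\cap D$ are nonempty by Lemma~\ref{lem:inside}, and $G(F\cup F')\subset G(F)\cap G(F')$ by Lemma~\ref{lem:centers}(b), so any finitely many of them intersect. Hence some $t$ lies in all of them. For every $F'\subset X$ with at most five points, $t\in G(F'\cup F_0)\subset G(F')$. By Lemma~\ref{lem:centers}, $t\in G(X)$ and $X$ lies on the boundary of the symmetric body $C_t(X)$.

An unbounded set lies on the boundary of no convex body, since convex bodies are compact. Yet all finite subsets of the parabola $y=-x^2$ are caps, hence feasible by the remark after Lemma~\ref{lem:doubling}. So boundedness cannot be dropped.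
\end{proof}

\section{Nine points}\label{sec:nine}

The construction realizes the extremal configuration of Helly's theorem, three half-planes any two of which intersect. Let
\[
u_1=(1,0),\qquad u_2=\bigl(-\tfrac12,\tfrac{\sqrt3}2\bigr),\qquad u_3=\bigl(-\tfrac12,-\tfrac{\sqrt3}2\bigr),
\]
let $u^\perp$ denote $u$ rotated by $+90^\circ$, fix $0<\varepsilon\le\frac1{200}$, and put
\[
a_i^\pm=u_i\pm\tfrac12u_i^\perp,\qquad c_i=-(1-\varepsilon)u_i,\qquad X=\{a_i^+,a_i^-,c_i:\ i=1,2,3\};
\]
see Figure~\ref{fig:nine}. The reflected segment $t-[a_i^-,a_i^+]$ lies on the line $s\cdot u_i=t\cdot u_i-1$, while $c_i\cdot u_i=\varepsilon-1$. For $t$ near the origin the point $c_i$ escapes being covered by this segment only if $t\cdot u_i\ge\varepsilon$. Since $u_1+u_2+u_3=0$, these three conditions are contradictory, but any two of them are compatible.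

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[gray] (30:1.1547) -- (90:1.1547) -- (150:1.1547) -- (210:1.1547) -- (270:1.1547) -- (330:1.1547) -- cycle;
\foreach \k in {0,120,240} {
  \draw[thick] ({\k+26.565}:1.118) -- ({\k-26.565}:1.118);
  \fill ({\k+26.565}:1.118) circle (0.03);
  \fill ({\k-26.565}:1.118) circle (0.03);
  \fill ({\k+180}:0.94) circle (0.03);
}
\node at (24:1.3) {$a_1^+$}; \node at (-24:1.3) {$a_1^-$};
\node at (144:1.3) {$a_2^+$}; \node at (96:1.3) {$a_2^-$};
\node at (264:1.3) {$a_3^+$}; \node at (216:1.3) {$a_3^-$};
\node at (180:0.78) {$c_1$}; \node at (300:0.78) {$c_2$}; \node at (60:0.78) {$c_3$};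
\end{tikzpicture}
\caption{Nine points that do not lie on the boundary of a centrally symmetric convex body, although any eight of them do. The points $a_i^\pm$ lie on alternate sides of a regular hexagon of inradius $1$; each $c_i$ lies inside the hexagon at distance $\varepsilon$ (exaggerated here) from the midpoint of the side opposite to $a_i^\pm$.}
\label{fig:nine}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
The set $X$ is invariant under the rotations by $120^\circ$ and under the reflection in the $x$-axis, which exchanges $a_1^+$ and $a_1^-$. These symmetries act transitively on the points $c_i$ and on the points $a_i^\pm$.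

\medskip
\noindent\emph{$X$ is infeasible.} We show that $G(X)=\emptyset$. Let $t\in\mathbb R^2$. The numbers $t\cdot u_i$ have sum $0$, so after a rotation $t_x=t\cdot u_1=\min_it\cdot u_i=-\tau$ with $\tau\ge0$. The inequalities $t\cdot u_2,\,t\cdot u_3\ge-\tau$ read $\frac\tau2\pm\frac{\sqrt3}2t_y\ge-\tau$, that is, $|t_y|\le\sqrt3\,\tau$. From $a_2^+=(-\frac12-\frac{\sqrt3}4,\frac{\sqrt3}2-\frac14)$, its mirror image $a_3^-$, and $c_1=(\varepsilon-1,0)$ we get
\[
a_2^+-c_1=(p,q),\qquad a_3^--c_1=(p,-q),\qquad p=\tfrac12-\tfrac{\sqrt3}4-\varepsilon,\qquad q=\tfrac{\sqrt3}2-\tfrac14,
\]
where $0<p<0.07$ and $q>0.6$, so $q/p>\sqrt3$. The point $u_1$ is the midpoint of $a_1^+$ and $a_1^-$, so $t-u_1\in C_t(X)$, and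
\[
c_1-(t-u_1)=(\tau+\varepsilon,-t_y),\qquad |t_y|\le\sqrt3\,\tau<\tfrac qp(\tau+\varepsilon).
\]
Thus $c_1-(t-u_1)$ is a combination of $(p,q)$ and $(p,-q)$ with positive coefficients. Equivalently, $c_1$ is a convex combination with positive weights of the three points $a_2^+$, $a_3^-$, $t-u_1$, which are not collinear because $(p,q)$ and $(p,-q)$ are linearly independent. So $c_1\in\operatorname{int}C_t(X)$ and $t\notin G(X)$.

\medskip
\noindent\emph{Every eight points are feasible.} By symmetry it suffices to remove $c_1$ or $a_1^+$. In both cases we take $t=(-2\varepsilon,0)$, so that $t\cdot u_1=-2\varepsilon$ and $t\cdot u_2=t\cdot u_3=\varepsilon$. A strip $\{s:\beta\le s\cdot\nu\le\gamma\}$ is symmetric about $t/2$ when $\beta+\gamma=t\cdot\nu$. This holds for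
\[
S_1=\{-1-2\varepsilon\le s\cdot u_1\le1\},\qquad S_i=\{-1+\varepsilon\le s\cdot u_i\le1\}\quad(i=2,3).
\]
We have $a_i^\pm\cdot u_i=1$ and $c_i\cdot u_i=-1+\varepsilon$. For $j\ne i$ we have $u_i\cdot u_j=-\frac12$ and $|u_i^\perp\cdot u_j|=\frac{\sqrt3}2$, so $|a_i^\pm\cdot u_j|\le\frac12+\frac{\sqrt3}4<0.94<1-\varepsilon$ and $c_i\cdot u_j=\frac{1-\varepsilon}2$. Hence $X\subset S_1\cap S_2\cap S_3$, and the six points $a_2^\pm,a_3^\pm,c_2,c_3$ lie on boundary lines of $S_2$ or $S_3$.

The set $P=S_1\cap S_2\cap S_3$ is compact because $u_2,u_3$ are linearly independent, it has interior because it contains $X$, and it is symmetric about $t/2$. The points $a_1^\pm$ lie on a boundary line of $S_1$. So $X\setminus\{c_1\}\subset\partial P$.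

When $a_1^+$ is removed, the side through $a_1^-$ is free to tilt, and we let it pass through $t-c_1=(1-3\varepsilon,0)$. With $\nu=(1,6\varepsilon)$ and $a_1^-=(1,-\frac12)$ we have $a_1^-\cdot\nu=1-3\varepsilon$ and $c_1\cdot\nu=-1+\varepsilon$. The strip
\[
S_1'=\{-1+\varepsilon\le s\cdot\nu\le1-3\varepsilon\}
\]
is symmetric about $t/2$, since $t\cdot\nu=-2\varepsilon$, and it has $a_1^-$ and $c_1$ on its boundary lines. Each of the six points $s\in\{a_2^\pm,a_3^\pm,c_2,c_3\}$ has $|s_x|<0.94$ and $|s_y|\le\frac{\sqrt3}2+\frac14<1.12$, so $|s\cdot\nu|<0.94+6.72\,\varepsilon<1-3\varepsilon$ for $\varepsilon\le\frac1{200}$, and $s\in S_1'$. Therefore $X\setminus\{a_1^+\}$ lies on the boundary of the symmetric convex body $S_1'\cap S_2\cap S_3$.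

All proper subsets of $X$ are thus feasible while $X$ is not, so no $k\le8$ is admissible.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GRP} Alexey Garber and Edgardo Rold\'an-Pensado, \emph{On a Helly-type question for central symmetry}, arXiv:1801.07238 (2018).
\end{thebibliography}
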